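\title{Failure of two-sided uniformity in the local limit theorem on nilpotent Lie groups}

\begin{abstract}
The local limit theorem for a non-centered random walk on a simply connected nilpotent Lie group compares the walk with its limit law on test functions $x\mapsto f(gxh)$, uniformly in $g$ and $h$ provided that one of the two is not much larger than the walk itself. We show that this proviso cannot be dropped, which answers a question posed by B\'enard and Breuillard. The counterexample is a finitely supported walk with non-lattice abelianization and homogeneous dimension $20$ on a group of step $4$ and dimension $8$. Along a sequence of times $N$, a suitable conjugate of the walk is covered with probability at least $\frac12$ by $N^{19/2+o(1)}$ cells of bounded size, whereas uniformity would require about $N^{10}$ of them.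
\end{abstract}

\section{Introduction}

\subsection{Walks with drift and the weight filtration}

Let $G$ be a simply connected nilpotent Lie group with Lie algebra $\mathfrak g$. We identify $G$ with $\mathfrak g$ through the exponential map, so that the group law on $\mathfrak g$ is given by the Baker--Campbell--Hausdorff formula; we write it $gh$. The convolution $\mu*\mu'$ of two probability measures is the law of $xx'$ for independent $x,x'$ with laws $\mu,\mu'$, the Dirac mass at $x$ is $\delta_x$, and $\mu(f)=\int f\,d\mu$. Thus $\mu^{*N}$ is the law at time $N$ of the random walk with independent steps of law $\mu$.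

Let $\pi:\mathfrak g\to\mathfrak g_{ab}=\mathfrak g/[\mathfrak g,\mathfrak g]$ be the projection and $\mu_{ab}=\pi_*\mu$. Assume that $\mu_{ab}$ has a finite first moment, and let $\overline X_\mu\in\mathfrak g_{ab}$ be its mean, the \emph{drift}. We call $\mu_{ab}$ \emph{non-lattice} if its support is not contained in a translate of a proper closed additive subgroup of $\mathfrak g_{ab}$.

How far the walk spreads in each direction of $\mathfrak g$ depends on the drift. Fix a lift $X\in\mathfrak g$ of $\overline X_\mu$. The \emph{weight filtration} is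
\[
\mathfrak g^{(1)}=\mathfrak g,\qquad \mathfrak g^{(2)}=[\mathfrak g,\mathfrak g],\qquad \mathfrak g^{(i)}=[\mathfrak g,\mathfrak g^{(i-1)}]+[X,\mathfrak g^{(i-2)}]\quad(i\ge3).
\]
A bracket raises the weight by $1$, and a bracket with the drift raises it by $2$. The reason is that at time $N$ the walk has moved a distance of order $N$ along $X$, but only $\sqrt N$ along the other directions of $\mathfrak g_{ab}$, and weight $i$ stands for a spread of order $N^{i/2}$. For the Heisenberg algebra $[X,Y]=Z$ with drift $X$, one finds $\mathfrak g^{(2)}=\mathfrak g^{(3)}=\mathbb RZ$ and $\mathfrak g^{(4)}=0$, so $Z$ has weight $3$. This matches the term $\sum_{i\le N}x_{i-1}y_i$ in the central coordinate of the walk, where $y_i$ is the centered $Y$-component of the $i$-th step and the position $x_{i-1}$ along $X$ is about $i$: the sum has order $N^{3/2}$. When $\overline X_\mu=0$ the weight filtration is the lower central series, and $Z$ has weight $2$.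

Fix complements $\mathfrak m^{(i)}$ with $\mathfrak g^{(i)}=\mathfrak m^{(i)}\oplus\mathfrak g^{(i+1)}$, write $x=\sum_ix^{(i)}$ with $x^{(i)}\in\mathfrak m^{(i)}$, and fix a Euclidean norm $\|\cdot\|$ on $\mathfrak g$. The dilations $D_tx=\sum_it^ix^{(i)}$ act on measures by push-forward. The measure $\mu$ has a \emph{finite moment of order $m$} if $\int\big(\max_i\|x^{(i)}\|^{1/i}\big)^m\,d\mu(x)<\infty$. The \emph{homogeneous dimension} of the walk is
\[
d=d_{\overline X_\mu}=\sum_ii\dim\mathfrak m^{(i)},
\]
so that $D_t$ has Jacobian $t^d$. Let $X_\mu$ be the lift of $\overline X_\mu$ in $\mathfrak m^{(1)}$, and let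
\[
\mu_N=\mu^{*N}*\delta_{-NX_\mu}
\]
be the law of the recentered walk.

\subsection{The limit theorems and the question}

Assume that $\mu$ has a finite moment of some order $m_\mu>d+2$ and that $\mu_{ab}$ is non-lattice. Two results are known under these hypotheses.

\medskip\noindent\emph{Central limit theorem.} The measures $D_{1/\sqrt N}\mu_N$ converge weakly to a probability measure $\nu$ on $\mathfrak g$. We put $\nu_N=D_{\sqrt N}\nu$.

\medskip\noindent\emph{Non-centered uniform local limit theorem.} For every $f\in C_c(\mathfrak g)$ (continuous with compact support), $|\mu_N(f)-\nu_N(f)|=o_{\mu,f}(N^{-d/2})$. Moreover, for $\varepsilon_0>0$ small enough, the error rate is uniform over all \emph{bideviations}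
\[
\delta_g*f*\delta_h:\ x\mapsto f(gxh),\qquad g,h\in\mathfrak g,
\]
provided that $g$ or $h$ belongs to
\[
\mathcal E_{N,\varepsilon_0}=\{x\in\mathfrak g:\|x^{(i)}\|\le N^{\frac i2+\varepsilon_0}\ \forall i\}+[-N^{1+\varepsilon_0},N^{1+\varepsilon_0}]X_\mu .
\]

\medskip
The first result says that the recentered walk spreads over a box of volume about $N^{d/2}$. A set of bounded size should then receive mass of order $N^{-d/2}$, and the second result says that $\nu_N$ predicts this mass up to an error of smaller order. The non-lattice hypothesis rules out arithmetic obstructions: the simple walk on $\mathbb Z\subset\mathbb R$ gives mass $0$ to a function supported in $(0,1)$, while the Gaussian gives it mass of order $N^{-1/2}$. The set $\mathcal E_{N,\varepsilon_0}$ consists of the elements that are, up to the factor $N^{\varepsilon_0}$, of the size of the walk. The following question was posed by B\'enard and Breuillard~\cite{BB}.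

\medskip\noindent\textbf{Question.} \emph{For all $G$ and $\mu$ as above and all $f\in C_c(\mathfrak g)$, is it true that}
\begin{equation}\label{eq:question}
\sup_{g,h\in\mathfrak g}\big|\mu_N(\delta_g*f*\delta_h)-\nu_N(\delta_g*f*\delta_h)\big|=o_{\mu,f}(N^{-d/2})\qquad(N\to\infty)\,?
\end{equation}

\medskip
Since $0\in\mathcal E_{N,\varepsilon_0}$, the local limit theorem is already uniform over all right translates of $f$. Writing $f^g(x)=f(gxg^{-1})$, we have $f(gxh)=f^g(x\,hg)$, so the question is about uniformity over all \emph{conjugates} of $f$. For abelian $G$ there is only one conjugate and \eqref{eq:question} holds. In step $2$, conjugation is the shear $x\mapsto x+[g,x]$; for large $g$ it turns the support of $f$ into a long, thin, slanted set of the same volume. In the centered Heisenberg case, Diaconis and Hough showed that the local limit theorem is uniform in all $g,h$. One would guess that the answer is yes in general: conjugation preserves volume, so if $\nu$ has a bounded density then $\nu_N(\delta_g*f*\delta_h)=O(N^{-d/2})$ uniformly in $g,h$, and a non-lattice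 walk seems to have no reason to favor one set of bounded volume over another.

\subsection{The result}

The answer is no.

\begin{theorem}\label{thm:main}
There are a simply connected nilpotent Lie group $G$ of step $4$ and dimension $8$, a finitely supported probability measure $\mu$ on $G$ with $\mu_{ab}$ non-lattice and $d_{\overline X_\mu}=20$, a function $f\in C_c(\mathfrak g)$, a sequence $N_r\to\infty$ and a constant $c>0$ such that, for all large $r$, with $N=N_r$,
\[
\sup_{g,h\in\mathfrak g}\big|\mu_N(\delta_g*f*\delta_h)-\nu_N(\delta_g*f*\delta_h)\big|\ \ge\ c\,N^{-\frac{19}2-\frac{18}r}.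
\]
\end{theorem}

The complements $\mathfrak m^{(i)}$ are the coordinate ones given in Section~\ref{sec:group}. A finitely supported measure has finite moments of every order, so all hypotheses of the local limit theorem hold. Since $d/2=10$, for every $\kappa>0$ the lower bound exceeds $N^{-d/2+1/2-\kappa}$ once $r$ is so large that $18/r\le\kappa/2$ and $N_r^{\kappa/2}>1/c$. Hence \eqref{eq:question} fails, and the restriction that $g$ or $h$ lie in $\mathcal E_{N,\varepsilon_0}$ cannot be removed in general, even for finitely supported $\mu$. We make no claim about which pairs $(G,\overline X_\mu)$ do enjoy full uniformity.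

Section~\ref{sec:cells} reduces the theorem to two properties: $\nu$ is absolutely continuous, and a conjugate of the walk is covered by few cells. Section~\ref{sec:semidirect} shows the cancellation behind the second property on a five-dimensional group, where it gains nothing, and then defines $G$. The measure is built in Section~\ref{sec:measure}, absolute continuity is proved in Section~\ref{sec:ac}, and the covering in Sections~\ref{sec:rounded} and~\ref{sec:end}. The proof uses neither of the limit theorems above; the convergence to $\nu$ is proved directly for our walk.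

\section{Counting cells}\label{sec:cells}

Let $\operatorname{vol}$ be Lebesgue measure on $\mathfrak g$. It is invariant under left and right translations of $G$; this is a standard fact, and it is checked in Section~\ref{sec:coordinates} for the groups that we use. A \emph{cell} is a right translate $K_0q$ of a fixed compact set $K_0$, and for $S\subset G$ we write $K_0S=\bigcup_{q\in S}K_0q$. If a conjugate of the walk lies in $K_0S$ with probability at least $\frac12$, then some cell carries mass at least $1/(2|S|)$. It remains to see that $\nu_N$ does not do the same. A bound on the density of $\nu$ would give this cell by cell. We prove only absolute continuity, which controls the mass of the union of the cells; to pass from the union to a sum over cells, we first thin $S$ so that the cells have bounded overlap.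

\begin{proposition}\label{prop:cells}
Suppose that $D_{1/\sqrt N}\mu_N$ converges weakly to a probability measure $\nu$ that is absolutely continuous with respect to $\operatorname{vol}$. Let $K_0\subset G$ be compact with $\operatorname{vol}(K_0)>0$. Suppose that there are times $N_r\to\infty$, elements $g_r\in G$ and finite sets $S_r\subset G$ with
\[
|S_r|=o(N_r^{d/2}),\qquad \mu_{N_r}\big(g_r^{-1}K_0S_r\,g_r\big)\ge\tfrac12 .
\]
Then there is $f\in C_c(\mathfrak g)$ such that for all large $r$ some $q\in S_r$ satisfies, with $N=N_r$, $g=g_r$ and $h=g^{-1}q^{-1}$,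
\[
\mu_N(\delta_g*f*\delta_h)-\nu_N(\delta_g*f*\delta_h)\ge\frac1{4|S_r|}.
\]
\end{proposition}

\begin{proof}
Let $K=K_0K_0^{-1}K_0$, which is compact and contains $K_0$. Fix $f\in C_c(\mathfrak g)$ with $1_K\le f\le1$, and let $K'$ be its support. Fix $r$ and drop it from the notation. For $q\in S$ let $F_q=\delta_g*f*\delta_{g^{-1}q^{-1}}$, that is, $F_q(y)=f(gyg^{-1}q^{-1})$. Let $S'\subset S$ be a maximal subset such that the cells $K_0q$, $q\in S'$, are pairwise disjoint.

\emph{The walk.} By maximality, each cell $K_0q$ with $q\in S$ meets a cell $K_0q'$ with $q'\in S'$. Then $q\in K_0^{-1}K_0q'$, so $K_0q\subset Kq'$. Hence if $gyg^{-1}\in K_0S$, then $F_{q'}(y)=1$ for some $q'\in S'$. As all $F_q$ are nonnegative, $\sum_{q\in S'}\mu_N(F_q)\ge\frac12$.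

\emph{Bounded overlap.} If $F_q(y)\ne0$, then $gyg^{-1}q^{-1}\in K'$, so $q\in K'^{-1}gyg^{-1}$ and $K_0q\subset K_0K'^{-1}gyg^{-1}$. The cells $K_0q$, $q\in S'$, are disjoint and have volume $\operatorname{vol}(K_0)$, and the set that contains them has volume $\operatorname{vol}(K_0K'^{-1})$. So $\sum_{q\in S'}F_q\le M:=\operatorname{vol}(K_0K'^{-1})/\operatorname{vol}(K_0)$ everywhere, and $M$ does not depend on $r$.

\emph{The limit law.} Let $O=\bigcup_{q\in S'}\{F_q\ne0\}\subset\bigcup_{q\in S'}g^{-1}K'qg$. By bi-invariance $\operatorname{vol}(O)\le\operatorname{vol}(K')|S|$, so $\operatorname{vol}(D_{1/\sqrt N}O)\le\operatorname{vol}(K')|S|N^{-d/2}\to0$ as $r\to\infty$. For a finite measure, absolute continuity means that $\nu(B)\to0$ uniformly as $\operatorname{vol}(B)\to0$. Therefore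
\[
\sum_{q\in S'}\nu_N(F_q)\le M\nu_N(O)=M\nu(D_{1/\sqrt N}O)\le\tfrac14\qquad(r\text{ large}).
\]

Subtracting, $\sum_{q\in S'}\big(\mu_N(F_q)-\nu_N(F_q)\big)\ge\frac14$, and one of these at most $|S|$ terms is at least $1/(4|S|)$.
\end{proof}

\section{Groups $V\rtimes\mathbb R^2$ and the cancellation}\label{sec:semidirect}

\subsection{Coordinates, walks and conjugation}\label{sec:coordinates}

We look for an example among groups in which the walk can be written in closed form. Let $V$ be a finite-dimensional real vector space with two commuting nilpotent operators $\alpha,\chi$. Let $G=V\rtimes\mathbb R^2$ be the set of pairs $(v;h)$, $v\in V$, $h=(x,a)\in\mathbb R^2$, with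
\[
(v;h)(v';h')=(v+M(h)v';\,h+h'),\qquad M(x,a)=e^{x\chi+a\alpha}.
\]
This is a simply connected nilpotent Lie group. Its Lie algebra is $\mathfrak g=V\oplus\mathbb RX\oplus\mathbb RA$ with $V$ abelian, $[X,A]=0$, $[X,v]=\chi v$ and $[A,v]=\alpha v$. We call $(v;h)$ \emph{group coordinates}. They differ from exponential coordinates: with $T=x\chi+a\alpha$,
\begin{equation}\label{eq:exp}
\exp(v+xX+aA)=(J(T)v;\,x,a),\qquad J(T)=\int_0^1e^{tT}\,dt=\sum_{k\ge0}\frac{T^k}{(k+1)!},
\end{equation}
because $t\mapsto(\int_0^te^{t'T}v\,dt';\,tx,ta)$ is the one-parameter subgroup with the right derivative at $0$. The operators $J(T)$ and $M(h)$ are unipotent. So the change of coordinates \eqref{eq:exp}, the left translation $(v;h)\mapsto(v_0+M(h_0)v;h_0+h)$ and the right translation $(v;h)\mapsto(v+M(h)v_0;h+h_0)$ all have block triangular Jacobian matrices of determinant $1$. Hence $\operatorname{vol}=dv\,dh$, and it is bi-invariant.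

Fix $e_0\in V$ and consider independent, identically distributed steps $(b_ie_0;\,n_i,s_i)$, where $b_i,n_i,s_i$ are bounded real variables, $b_i$ is independent of $(n_i,s_i)$, and $\mathbb En_i=1$, $\mathbb Es_i=\mathbb Eb_i=0$. Let
\[
x_i=n_1+\dots+n_i,\qquad a_i=s_1+\dots+s_i .
\]
For a sequence $\phi=(\phi_i)_{i\ge0}$ of functions of the path $(n_i,s_i)_{i\ge1}$ put
\[
\langle\phi\rangle=\sum_{i=1}^Nb_i\phi_{i-1};
\]
for example $\langle ax\rangle=\sum_ib_ia_{i-1}x_{i-1}$. Induction on $N$ gives the product of the first $N$ steps, and right multiplication by $\exp(-NX)=(0;-N,0)$ gives the recentered walk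
\begin{equation}\label{eq:walk}
y_N=\big(\langle M(x,a)e_0\rangle;\ x_N-N,\ a_N\big).
\end{equation}
Since the $b_i$ are independent, centered and independent of the path, the cross terms vanish in
\begin{equation}\label{eq:second}
\mathbb E\langle\phi\rangle^2=\mathbb E b_1^2\sum_{i=1}^N\mathbb E\phi_{i-1}^2 .
\end{equation}
As $x_i=O(N)$ and $a_i$ is of order $\sqrt N$, this bounds the order of $\langle a^jx^k\rangle$ by $N^{(1+j+2k)/2}$, in agreement with the weight $1+j+2k$ suggested by $\alpha^j\chi^ke_0$.

Finally, let $g=\exp(RA)=(0;0,R)$. Then $g(v;h)g^{-1}=(e^{R\alpha}v;h)$, and $e^{R\alpha}M(x,a)=M(x,a+R)$. So conjugation by $g$ \emph{replaces $a$ by $a+R$ in the $V$-part of the walk}: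
\begin{equation}\label{eq:conj}
gy_Ng^{-1}=\big(\langle M(x,a+R)e_0\rangle;\ x_N-N,\ a_N\big).
\end{equation}

\subsection{A five-dimensional trial}\label{sec:toy}

Let $V=\mathbb R[z]/(z^3)$ and $e_0=1$, let $\alpha$ be multiplication by $z$ and $\chi$ multiplication by $z^2$. Here $\mathfrak g^{(2)}=\operatorname{span}(z,z^2)$, $\mathfrak g^{(3)}=\mathbb Rz^2$ and $\mathfrak g^{(4)}=0$, so $d=3\cdot1+2+3=8$. We have $M(x,a)e_0=e^{az+xz^2}=1+az+(\frac{a^2}2+x)z^2$.

Fix $N$ and a number $\eta>0$ with $\eta N^{3/2}\le1$. Suppose that $b_i$ and $n_i$ are integers and that $a_i=m_i+\eta x_i$ with integers $m_i$: the $A$-coordinate is an integer plus a tiny multiple of the $X$-coordinate. Replacing $a$ by $a+R$ and using $\langle a\rangle=\langle m\rangle+\eta\langle x\rangle$, we find the coefficients of $1,z,z^2$ in \eqref{eq:conj}: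
\[
\langle1\rangle,\qquad \langle m\rangle+R\langle1\rangle+\eta\langle x\rangle,\qquad \tfrac12\langle a^2\rangle+R\langle m\rangle+\tfrac{R^2}2\langle1\rangle+(1+R\eta)\langle x\rangle .
\]
In the coefficient of $z$ the term $\eta\langle x\rangle$ is of bounded size, so it moves the walk only inside a cell. In the coefficient of $z^2$ the same term appears multiplied by $R$, and for $R=-1/\eta$ it cancels the term $\langle x\rangle$, which is the contribution of the drift. The other terms that contain $R$ are huge, but they are exact functions of the integers $\langle1\rangle$ and $\langle m\rangle$, which one has to record anyway. So the cell of $gy_Ng^{-1}$ is determined by the five integers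
\[
x_N,\quad m_N,\quad\langle1\rangle,\quad\langle m\rangle,\quad\lfloor\tfrac12\langle a^2\rangle\rfloor ,
\]
whose ranges have orders $N^{1/2},N^{1/2},N^{1/2},N,N^{3/2}$. The product is $N^4=N^{d/2}$, which is no gain: the term $\langle a^2\rangle$ that survives is as large as the term $\langle x\rangle$ that was canceled.

To gain, the canceled term must be the larger one. Let $\alpha$ and $\chi$ be multiplication by $z^k$ and $z^{k+1}$. The coefficient of $z^{k(k+1)}$ in $e^{az^k+xz^{k+1}}$ is $a^{k+1}/(k+1)!+x^k/k!$. Replacing $a$ by $a+R$ produces the term $Ra^k/k!$, which contains $R\eta^kx^k/k!$, and this cancels $x^k/k!$ when $R\eta^k=-1$. The orders of $\langle x^k\rangle$ and $\langle a^{k+1}\rangle$ are $N^{k+1/2}$ and $N^{k/2+1}$, with ratio $N^{(k-1)/2}$. The trial was $k=1$. We take $k=2$, where the ratio is $N^{1/2}$.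

The trial has two further defects: its steps lie in a lattice in the coordinates $(n,\,s-\eta n,\,b)$, and $\eta$ depends on $N$. Section~\ref{sec:measure} removes both.

\subsection{The group}\label{sec:group}

From now on $V$ is the span of $e_k=z^k$, $k\in\{0,2,3,4,5,6\}$, in $\mathbb R[z]/(z^7)$, the operator $\alpha$ is multiplication by $z^2$ and $\chi$ is multiplication by $z^3$. Thus $\alpha e_k=e_{k+2}$ and $\chi e_k=e_{k+3}$, with $e_k=0$ for $k\ge7$. The space $V$ is stable under both operators, which commute and are nilpotent, and $\dim G=8$. Expanding $e^{az^2+xz^3}$ modulo $z^7$ gives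
\begin{equation}\label{eq:M}
M(x,a)e_0=e_0+a\,e_2+x\,e_3+\tfrac{a^2}2\,e_4+ax\,e_5+\big(\tfrac{a^3}6+\tfrac{x^2}2\big)e_6 .
\end{equation}
For a subspace $W\subset V$ we have $[\mathfrak g,W]=\alpha W+\chi W$ and $[X,W]=\chi W$. The lower central series is therefore
\[
\gamma_2=\operatorname{span}(e_2,\dots,e_6),\quad\gamma_3=\operatorname{span}(e_4,e_5,e_6),\quad\gamma_4=\mathbb Re_6,\quad\gamma_5=0,
\]
so $G$ has step $4$. For the drift $X$, the weight filtration is $\mathfrak g^{(2)}=\gamma_2$ and
\begin{align*}
\mathfrak g^{(3)}&=\gamma_3+\chi V=\operatorname{span}(e_4,e_5,e_6)+\operatorname{span}(e_3,e_5,e_6)=\operatorname{span}(e_3,e_4,e_5,e_6),\\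
\mathfrak g^{(4)}&=[\mathfrak g,\mathfrak g^{(3)}]+\chi\mathfrak g^{(2)}=\operatorname{span}(e_5,e_6)+\operatorname{span}(e_5,e_6)=\operatorname{span}(e_5,e_6),\\
\mathfrak g^{(5)}&=[\mathfrak g,\mathfrak g^{(4)}]+\chi\mathfrak g^{(3)}=0+\mathbb Re_6,\\
\mathfrak g^{(6)}&=[\mathfrak g,\mathfrak g^{(5)}]+\chi\mathfrak g^{(4)}=0 .
\end{align*}
We take the complements $\mathfrak m^{(i)}$ spanned by basis vectors. The weights are
\[
\begin{array}{c|cccccccc}
\text{vector}&X&A&e_0&e_2&e_3&e_4&e_5&e_6\\\hline
\text{weight}&1&1&1&2&3&3&4&5
\end{array}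
\]
and their sum is $d=20$. The vector $e_6=\chi^2e_0=\alpha^3e_0$ owes its weight $5$ to the drift; three brackets with $A$ would give it weight $4$ only. This is where the drift is used. If $n_i$ were centered too, the weights would follow the lower central series, $e_6$ would have weight $4$, and canceling $\langle x^2\rangle$, then of order $N^{3/2}$, would leave the larger term $\langle a^3\rangle$, of order $N^2$.

\section{The measure}\label{sec:measure}

We need one non-lattice measure that, at infinitely many times $N$, behaves like the lattice model of Section~\ref{sec:toy}. It involves two numbers $\theta,\sigma$ that are extremely well approximated by dyadic rationals. The irrational number $\sigma$ makes $\mu_{ab}$ non-lattice. The number $\theta$ couples the $A$-coordinate to the $X$-coordinate, and the error $\eta_r$ of its $r$-th approximation plays the role of $\eta$. At stage $r$ there are four scales: the common denominator $Q_r$, the time $N_r$, and the inverse errors $1/\eta_r$ and $1/\epsilon_r$ of the approximations of $\theta$ and $\sigma$, each much larger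 than the one before.

Choose integers $2\le u_1<w_1<u_2<w_2<\cdots$ with
\[
u_{r+1}\ge3rw_r+1,\qquad w_{r+1}\ge20u_{r+1}\qquad(r\ge1),
\]
and put $\theta=\sum_j2^{-u_j}$, $\sigma=\sum_j2^{-w_j}$. Both lie in $(0,\frac12)$, since the exponents are at least $2$ and omit some integers. The gaps $w_{r+1}-w_r$ between consecutive ones in the binary expansion of $\sigma$ tend to infinity, so this expansion is not eventually periodic and $\sigma\notin\mathbb Q$. For $r\ge1$ put
\[
\theta_r=\sum_{j\le r}2^{-u_j},\quad\sigma_r=\sum_{j\le r}2^{-w_j},\quad\eta_r=\theta-\theta_r,\quad\epsilon_r=\sigma-\sigma_r,\quad Q_r=2^{w_r},\quad N_r=Q_r^{\,r}.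
\]
As $u_r<w_r$, both $\theta_r$ and $\sigma_r$ lie in $Q_r^{-1}\mathbb Z$. A tail of such a series lies between its first term and twice its first term, so $2^{-u_{r+1}}\le\eta_r\le2^{1-u_{r+1}}\le2^{-3rw_r}$ and $\epsilon_r\le2^{1-w_{r+1}}\le2\cdot2^{-20u_{r+1}}$. Thus
\begin{equation}\label{eq:scales}
Q_r=N_r^{1/r},\qquad0<\eta_r\le N_r^{-3},\qquad0<\epsilon_r\le2\eta_r^{20}.
\end{equation}
The first relation makes the lattice $Q_r^{-1}\mathbb Z$ coarse compared with $N_r$ (Lemma~\ref{lem:count}), the second makes $\eta_r\langle x^2\rangle$ negligible (Lemma~\ref{lem:conj}), and the third makes the replacement of $\sigma$ by $\sigma_r$ harmless even after the conjugation (Lemma~\ref{lem:compare}).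

Let $n,l,b$ be independent, with $n-1$ and $b$ uniform on $\{\pm1,\pm\sigma\}$, and with $l$ equal to $1,-1,\sigma,-\sigma$ with probabilities $\frac14-\frac\theta2,\ \frac14+\frac\theta2,\ \frac14,\ \frac14$, which are positive because $\theta<\frac12$. Put $s=\theta n+l$, and let $\mu$ be the law of
\[
(b\,e_0;\ n,\ s)\in V\rtimes\mathbb R^2 .
\]
It is supported on $64$ points. The bias of $l$ compensates the term $\theta n$: we have $\mathbb En=1$, $\mathbb El=-\theta$, $\mathbb Es=0$ and $\mathbb Eb=0$. Also $0\le n\le2$, $|s|\le2$ and $|b|\le1$.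

By \eqref{eq:exp}, and since $J(T)^{-1}e_0\in e_0+\gamma_2$, the image of the step in $\mathfrak g_{ab}$ is the class of $nX+sA+be_0$. Hence $\overline X_\mu$ is the class of $X$, $X_\mu=X$, and $\mu_N$ is the law of the walk $y_N$ of \eqref{eq:walk} built from independent copies $(n_i,l_i,b_i)$ of $(n,l,b)$. By \eqref{eq:M}, its $V$-part has coordinates, in the basis $e_0,e_2,e_3,e_4,e_5,e_6$,
\begin{equation}\label{eq:coords}
\Big(\langle1\rangle,\ \langle a\rangle,\ \langle x\rangle,\ \tfrac12\langle a^2\rangle,\ \langle ax\rangle,\ \tfrac16\langle a^3\rangle+\tfrac12\langle x^2\rangle\Big).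
\end{equation}

\begin{lemma}\label{lem:nonlattice}
The measure $\mu_{ab}$ is non-lattice.
\end{lemma}

\begin{proof}
Use on $\mathfrak g_{ab}$ the linear coordinates that send the class of $xX+aA+be_0$ to $(x,\,a-\theta x,\,b)$. In them $\mu_{ab}$ is the law of $(n,l,b)$, and its support is a product of three four-point sets, each a translate of $\{\pm1,\pm\sigma\}$. If the support lies in a translate of a closed subgroup $H$, then $H$ contains all differences of support points, among them the points $2$ and $2\sigma$ of each axis. Since $\sigma\notin\mathbb Q$, these generate a dense subgroup of the axis. So $H$ contains the three axes, and $H=\mathfrak g_{ab}$.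
\end{proof}

\section{The limit law is absolutely continuous}\label{sec:ac}

\begin{proposition}\label{prop:ac}
The measures $D_{1/\sqrt N}\mu_N$ converge weakly to a probability measure $\nu$ that is absolutely continuous with respect to $\operatorname{vol}$.
\end{proposition}

Given the path $(x_i,a_i)$, the $V$-part of the walk is a sum of independent centered vectors, so it should be approximately Gaussian with a covariance that depends on the path. We identify the limit in group coordinates, show that the limiting covariance is almost surely invertible, and then pass to exponential coordinates, in which the dilations are defined.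

\subsection{The limit in group coordinates}

Write $y_N=(v;h)$ and put $\hat h_N=N^{-1/2}h$ and $\hat v_N=D_{1/\sqrt N}v\in V\cong\mathbb R^6$. For $t\in[0,1]$ let
\[
W_N'(t)=N^{-1/2}\big(x_{\lfloor Nt\rfloor}-\lfloor Nt\rfloor\big),\qquad W_N(t)=N^{-1/2}a_{\lfloor Nt\rfloor},
\]
so that $\hat h_N=(W_N'(1),W_N(1))$. By Donsker's theorem, $(W'_N,W_N)$ converges in law, in the Skorokhod space $D([0,1],\mathbb R^2)$, to a planar Brownian motion $(W',W)$ whose covariance is that of $(n,\theta n+l)$. Its determinant is $\operatorname{Var}(n)\operatorname{Var}(l)>0$. We use two standard consequences: the suprema of $|W_N'|$ and $|W_N|$ are tight, and $\mathbb E\Phi(W'_N,W_N)\to\mathbb E\Phi(W',W)$ for every bounded measurable $\Phi$ such that $\Phi(\omega_j)\to\Phi(\omega)$ whenever $\omega_j$ converges uniformly to a continuous path $\omega$. Put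
\[
U(t,w)=\big(1,\ w,\ t,\ \tfrac{w^2}2,\ tw,\ \tfrac{t^2}2\big)\in\mathbb R^6,\qquad\Gamma=\int_0^1U(t,W(t))\,U(t,W(t))^T\,dt,
\]
with $U$ a column vector, and $\rho^2=\mathbb Eb^2>0$.

\begin{lemma}\label{lem:limit}
The pair $(\hat h_N,\hat v_N)$ converges in law to $\big((W'(1),W(1)),\ \rho\,\Gamma^{1/2}\xi\big)$, where $\xi$ is a standard Gaussian vector in $\mathbb R^6$ independent of $(W',W)$.
\end{lemma}

\begin{proof}
Dividing the coordinates \eqref{eq:coords} by $N^{i/2}$ with $i=1,2,3,3,4,5$ gives $\hat v_N=N^{-1/2}\sum_{i=1}^Nb_iU_N(\frac{i-1}N)$, where $U_N$ is the step function equal, for $t\in[\frac{i-1}N,\frac iN)$, to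
\[
\Big(1,\ \frac a{\sqrt N},\ \frac xN,\ \frac{a^2}{2N},\ \frac{ax}{N^{3/2}},\ \frac{a^3}{6N^2}+\frac{x^2}{2N^2}\Big)\quad\text{at }(x,a)=(x_{i-1},a_{i-1}).
\]
For such $t$ we have $a_{i-1}/\sqrt N=W_N(t)$, $a_{i-1}^3/N^2=N^{-1/2}W_N(t)^3$ and $|x_{i-1}/N-t|\le N^{-1}+N^{-1/2}|W'_N(t)|$. By tightness,
\begin{equation}\label{eq:UN}
\sup_{t<1}\|U_N(t)\|\text{ is tight},\qquad\sup_{t<1}\|U_N(t)-U(t,W_N(t))\|\to0\text{ in probability}.
\end{equation}
In particular the term $a^3/6$ leaves no trace in the limit.

Let $\psi(p)=\mathbb Ee^{ipb}=\mathbb E\cos(pb)$ for $p\in\mathbb R$, where we used the symmetry of $b$. From $|\cos y-1+\frac{y^2}2|\le\frac{y^4}{24}$, from $|e^{-y}-1+y|\le\frac{y^2}2$ for $y\ge0$, and from $|b|\le1$, we get $|\psi(p)-e^{-\rho^2p^2/2}|\le(\frac1{24}+\frac18)p^4\le p^4$. Fix $\lambda\in\mathbb R^2$ and $\zeta\in\mathbb R^6$, and let $p_i=N^{-1/2}\zeta\cdot U_N(\frac{i-1}N)$. The $b_i$ are independent of the path, so conditioning on the path gives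
\[
\mathbb Ee^{i\lambda\cdot\hat h_N+i\zeta\cdot\hat v_N}=\mathbb E\Big[e^{i\lambda\cdot\hat h_N}\prod_{i=1}^N\psi(p_i)\Big].
\]
Two products of numbers of modulus at most $1$ differ by at most the sum of the differences of their factors. Hence
\[
\Big|\prod_i\psi(p_i)-e^{-\frac{\rho^2}2\sum_ip_i^2}\Big|\le\sum_ip_i^4\le N^{-1}\sup_{t<1}|\zeta\cdot U_N(t)|^4,
\]
which tends to $0$ in probability by \eqref{eq:UN}. Again by \eqref{eq:UN},
\[
\sum_ip_i^2=\int_0^1(\zeta\cdot U_N(t))^2dt=\int_0^1\big(\zeta\cdot U(t,W_N(t))\big)^2dt+o_{\mathbb P}(1).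
\]
All integrands of the expectations are bounded, so the characteristic function equals $\mathbb E\Phi(W_N',W_N)+o(1)$, where
\[
\Phi(\omega',\omega)=\exp\Big(i\lambda\cdot(\omega'(1),\omega(1))-\tfrac{\rho^2}2\int_0^1\big(\zeta\cdot U(t,\omega(t))\big)^2dt\Big).
\]
This $\Phi$ is bounded and continuous under uniform convergence. The limit is therefore $\mathbb E\big[e^{i\lambda\cdot(W'(1),W(1))}e^{-\rho^2\zeta^T\Gamma\zeta/2}\big]$, which is the characteristic function of the stated law, as one sees by conditioning on $(W',W)$. L\'evy's continuity theorem concludes.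
\end{proof}

\subsection{The covariance is invertible}

\begin{lemma}\label{lem:Gamma}
Almost surely, $\Gamma$ is invertible.
\end{lemma}

\begin{proof}
Almost surely $W$ is continuous and nowhere differentiable. Fix such a path and let $\zeta=(\zeta_0,\zeta_2,\dots,\zeta_6)$ satisfy $\zeta^T\Gamma\zeta=0$. Since $\zeta^T\Gamma\zeta=\int_0^1P(t,W(t))^2dt$ with
\[
P(t,w)=\zeta_0+\zeta_2w+\zeta_3t+\tfrac{\zeta_4}2w^2+\zeta_5tw+\tfrac{\zeta_6}2t^2,
\]
continuity gives $P(t,W(t))=0$ for all $t\in[0,1]$. If $\partial_wP(t_0,W(t_0))\ne0$ for some $t_0\in(0,1)$, the implicit function theorem shows that near $(t_0,W(t_0))$ the zero set of $P$ is the graph of a smooth function of $t$; by continuity $W$ agrees with it near $t_0$, which contradicts nowhere differentiability. So $\zeta_2+\zeta_4W(t)+\zeta_5t=0$ on $(0,1)$. As $W$ is not affine, $\zeta_4=0$, and then $\zeta_2=\zeta_5=0$. Now $\zeta_0+\zeta_3t+\frac{\zeta_6}2t^2=0$ on $[0,1]$, so $\zeta=0$.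
\end{proof}

\subsection{Exponential coordinates}

\begin{proof}[Proof of Proposition~\ref{prop:ac}]
Let $\nu'$ be the limit law in Lemma~\ref{lem:limit}, and let $B\subset\mathbb R^2\times\mathbb R^6$ be a Borel null set. By Fubini's theorem the section $B_h\subset\mathbb R^6$ is null for all $h$ outside a null set $Z\subset\mathbb R^2$. The endpoint $(W'(1),W(1))$ is a non-degenerate Gaussian vector, so almost surely it is not in $Z$. Given the path, $\rho\Gamma^{1/2}\xi$ is almost surely a non-degenerate Gaussian vector by Lemma~\ref{lem:Gamma}, so it avoids the null section. Hence $\nu'(B)=0$.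

Write $\hat h_N=(\hat x,\hat a)$ and $T=\sqrt N(\hat x\chi+\hat a\alpha)$. By \eqref{eq:exp}, $y_N=(v;h)$ has exponential coordinates $h$ and $J(T)^{-1}v$. Since $X$ and $A$ have weight $1$,
\[
D_{1/\sqrt N}y_N=\big(\hat h_N,\ J(T_N)^{-1}\hat v_N\big),\qquad T_N=D_{1/\sqrt N}\,T\,D_{\sqrt N}|_V .
\]
This conjugation multiplies a matrix entry that raises the weight by $k$ by $N^{-k/2}$. By the table of weights, the arrows $e_0\mapsto e_3$, $e_2\mapsto e_5$, $e_3\mapsto e_6$ of $\chi$ raise the weight by $2$; the arrows $e_0\mapsto e_2$, $e_2\mapsto e_4$, $e_3\mapsto e_5$ of $\alpha$ raise it by $1$; and the arrow $e_4\mapsto e_6$ of $\alpha$ raises it by $2$. Let $\alpha_\infty$ be $\alpha$ with this last arrow removed and $\alpha'=\alpha-\alpha_\infty$. Then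
\[
T_N=\hat a\,\alpha_\infty+N^{-1/2}(\hat x\chi+\hat a\alpha').
\]
All these operators raise the degree in $z$, so
\[
\Psi(\hat x,\hat a,\hat v,\delta)=\big(\hat x,\hat a,\ J(\hat a\alpha_\infty+\delta(\hat x\chi+\hat a\alpha'))^{-1}\hat v\big)
\]
is a polynomial map. Since $(\hat h_N,\hat v_N,N^{-1/2})$ converges in law to $\nu'\otimes\delta_0$, the continuous mapping theorem shows that $D_{1/\sqrt N}\mu_N$ converges weakly to the image $\nu$ of $\nu'$ under $\Psi(\cdot,0)$. This map is a bijection that acts on each fiber $\{\hat h\}\times V$ by a unipotent operator, so it preserves Lebesgue measure. The preimage of a null set is null, and $\nu$ is absolutely continuous.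
\end{proof}

\section{The rounded walk after conjugation}\label{sec:rounded}

Fix $r$ and write $N,Q,\eta,\epsilon$ for $N_r,Q_r,\eta_r,\epsilon_r$. Constants $C$ do not depend on $r$ and may change from line to line. Replace $\sigma$ by $\sigma_r$ in the values of $n_i,l_i,b_i$, keeping the same randomness and the same probabilities. This gives \emph{rounded} variables $\tilde n_i,\tilde l_i,\tilde b_i\in Q^{-1}\mathbb Z$, each within $\epsilon$ of the original one, and, with $\tilde s_i=\theta\tilde n_i+\tilde l_i$, a rounded walk $\tilde y_N$. The values $\pm\sigma_r$ are taken with equal probabilities, so the means and the bounds $0\le\tilde n\le2$, $|\tilde s|\le2$, $|\tilde b|\le1$ are unchanged, and all formulas of Section~\ref{sec:coordinates} apply. \emph{In this section only the rounded walk occurs, and $n_i,l_i,b_i,s_i,x_i,a_i$ and $\langle\cdot\rangle$ refer to it.}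

We do not round $\theta$; we split it as $\theta_r+\eta$. Let
\[
m_i=\sum_{k\le i}(\theta_rn_k+l_k)\in Q^{-2}\mathbb Z,\qquad\text{so that}\qquad a_i=m_i+\eta x_i .
\]
This is the situation of Section~\ref{sec:toy}, with $\mathbb Z$ replaced by slightly finer lattices. Since $0\le x_i\le2N$ for $i\le N$, \eqref{eq:scales} gives $|a_i-m_i|\le2N^{-2}\le1$.

\subsection{The data to be recorded}

After conjugation, a quantity multiplied by a power of $R$ must be known exactly, while a quantity with a bounded coefficient need only be known up to a bounded error. The list that will suffice is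
\[
\tau=\Big(x_N,\ m_N,\ \langle1\rangle,\ \langle m\rangle,\ \langle x\rangle,\ \langle m^2\rangle,\ \langle mx\rangle,\ \big\lfloor\tfrac16\langle a^3\rangle\big\rfloor\Big).
\]
It has one entry for each of the eight directions of $\mathfrak g$, and $\langle x^2\rangle$ is not among them.

\begin{lemma}\label{lem:count}
There is an event $\Omega$ with $\mathbb P(\Omega)\ge\frac12$ on which $|m_N|\le CN^{1/2}$, $|\langle x^2\rangle|\le CN^{5/2}$, and $\tau$ takes at most $CN^{\frac{19}2+\frac{18}r}$ values.
\end{lemma}

\begin{proof}
Let $k\le3$ and $i\le N$. In the expansion of $\mathbb Ea_i^{2k}=\mathbb E(s_1+\dots+s_i)^{2k}$, a term in which some index occurs exactly once vanishes. The other terms involve at most $k$ distinct indices, so there are at most $CN^k$ of them, each bounded by $4^k$. Thus $\mathbb Ea_i^{2k}\le CN^k$, and $\mathbb Em_i^{2k}\le CN^k$ because $|m_i|\le|a_i|+1$. Together with $x_i\le2N$, with $\operatorname{Var}(x_N)\le N$ and with \eqref{eq:second}, this gives $\mathbb EZ^2\le C_1N^{2\beta}$ for each of the nine quantities $Z$ below, with the exponent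 $\beta$ of the second row; for instance $\mathbb E\langle mx\rangle^2\le\sum_i4N^2\,\mathbb Em_{i-1}^2\le CN^4$.
\[
\begin{array}{c|ccccccccc}
Z&x_N-N&m_N&\langle1\rangle&\langle m\rangle&\langle x\rangle&\langle m^2\rangle&\langle mx\rangle&\langle a^3\rangle&\langle x^2\rangle\\\hline
\beta&\frac12&\frac12&\frac12&1&\frac32&\frac32&2&2&\frac52\\[2pt]
j&1&2&1&3&2&5&4&&
\end{array}
\]
Let $\Omega$ be the event that $|Z|\le\sqrt{18C_1}\,N^\beta$ for all nine. By Chebyshev's inequality each bound fails with probability at most $\frac1{18}$, so $\mathbb P(\Omega)\ge\frac12$.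

Since $b_i,x_i\in Q^{-1}\mathbb Z$ and $m_i\in Q^{-2}\mathbb Z$, the first seven quantities lie in $Q^{-j}\mathbb Z$ with $j$ given by the third row; for instance $b_im_{i-1}^2\in Q^{-1-4}\mathbb Z$. On $\Omega$ the corresponding entry of $\tau$ takes at most $CQ^jN^\beta$ values, and the last entry, an integer, takes at most $CN^2$ values. The exponents $j$ add up to $18$ and the first eight exponents $\beta$ add up to $\frac{19}2$. So $\tau$ takes at most $CQ^{18}N^{19/2}$ values on $\Omega$, and $Q^{18}=N^{18/r}$.
\end{proof}

The first seven exponents $\beta$ are half the weights of $X,A,e_0,e_2,e_3,e_4,e_5$; the eighth is $2$ instead of $\frac52$. This is the whole gain, and the factor $Q^{18}$ is the price of the non-lattice hypothesis.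

\subsection{The cancellation}

Let $\|\cdot\|_\infty$ denote the maximum of the absolute values of the coordinates, on $V$ and on $\mathbb R^2$, and let $K_1=\{(w;0):\|w\|_\infty\le1\}$. Let $\mathcal T$ be the set of values of $\tau$ on $\Omega$. Put
\[
R=-\eta^{-2},\qquad g=\exp(RA).
\]

\begin{lemma}\label{lem:conj}
For $r$ large there are elements $q_\tau\in G$, $\tau\in\mathcal T$, such that $g\tilde y_Ng^{-1}\in K_1q_\tau$ on $\Omega$. The $A$-coordinate of each $q_\tau$ is at most $CN^{1/2}$ in absolute value.
\end{lemma}

\begin{proof}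
By \eqref{eq:conj}, the $\mathbb R^2$-part of $g\tilde y_Ng^{-1}$ is $(x_N-N,\ m_N+\eta x_N)$, and its $V$-coordinates $c_k$ are obtained from \eqref{eq:coords} by replacing $a$ with $a+R$. Use
\[
\tfrac12(a+R)^2=\tfrac12a^2+Ra+\tfrac{R^2}2,\qquad\tfrac16(a+R)^3=\tfrac16a^3+\tfrac R2a^2+\tfrac{R^2}2a+\tfrac{R^3}6,
\]
and insert $a=m+\eta x$ and $a^2=m^2+2\eta mx+\eta^2x^2$. With $\langle a\rangle=\langle m\rangle+\eta\langle x\rangle$, which is a function of $\tau$, and with $\{\cdot\}$ the fractional part,
\begin{align*}
c_0&=\langle1\rangle,\qquad c_2=\langle a\rangle+R\langle1\rangle,\qquad c_3=\langle x\rangle,\\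
c_4&=\tfrac12\langle m^2\rangle+\eta\langle mx\rangle+R\langle a\rangle+\tfrac{R^2}2\langle1\rangle+\Big[\tfrac{\eta^2}2\langle x^2\rangle\Big],\\
c_5&=\langle mx\rangle+R\langle x\rangle+\Big[\eta\langle x^2\rangle\Big],\\
c_6&=\big\lfloor\tfrac16\langle a^3\rangle\big\rfloor+\tfrac R2\langle m^2\rangle+R\eta\langle mx\rangle+\tfrac{R^2}2\langle a\rangle+\tfrac{R^3}6\langle1\rangle\\
&\qquad+\tfrac12(1+R\eta^2)\langle x^2\rangle+\Big[\big\{\tfrac16\langle a^3\rangle\big\}\Big].
\end{align*}
Since $1+R\eta^2=0$, the term $\langle x^2\rangle$ disappears from $c_6$. Every remaining term outside square brackets is a function of $\tau$ (and of $r$), and so is the $\mathbb R^2$-part. Let $q_\tau$ be the element obtained by deleting the three bracketed terms, and let $w\in V$ be the vector formed by them. As $(w;0)(v;h)=(w+v;h)$, we have $g\tilde y_Ng^{-1}=(w;0)q_\tau$. On $\Omega$, \eqref{eq:scales} and Lemma~\ref{lem:count} give $\eta|\langle x^2\rangle|\le CN^{-3+5/2}\le1$ for $r$ large, so the first two bracketed terms are at most $1$ in absolute value, and the third lies in $[0,1)$.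 Hence $\|w\|_\infty\le1$. The $A$-coordinate of $q_\tau$ is $m_N+\eta x_N$, with $|m_N|\le CN^{1/2}$ and $|\eta x_N|\le1$.
\end{proof}

\begin{remark}
The term $R\eta\langle mx\rangle=-\eta^{-1}\langle mx\rangle$ in $c_6$ forces us to record $\langle mx\rangle$, at a cost of $N^2$ values. The direction $e_5$, of weight $4$, pays for this. It is central and could be factored out, but then $d/2$ would drop to $8$ while the count $N^{19/2}$ would not change, and the argument would give nothing.
\end{remark}

\section{Return to $\mu$ and end of the proof}\label{sec:end}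

The walks $y_N$ and $\tilde y_N$ are extremely close, but conjugation by $g$ magnifies their difference by a factor up to $|R|^3=\eta^{-6}$. The bound $\epsilon\le2\eta^{20}$ absorbs it. Tildes now mark the rounded quantities again. Let $K_2=\{(w;k):\|w\|_\infty\le1,\ \|k\|_\infty\le1\}$.

\begin{lemma}\label{lem:compare}
For $r$ large, $(gy_Ng^{-1})(g\tilde y_Ng^{-1})^{-1}\in K_2$ for every outcome.
\end{lemma}

\begin{proof}
Write $y_N=(v;h)$ and $\tilde y_N=(\tilde v;\tilde h)$. Since $(\tilde v;\tilde h)^{-1}=(-M(-\tilde h)\tilde v;-\tilde h)$,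
\[
y_N\tilde y_N^{-1}=(w;k),\qquad k=h-\tilde h,\qquad w=v-M(k)\tilde v=(v-\tilde v)-(M(k)-I)\tilde v,
\]
and the element in the statement is $g(w;k)g^{-1}=(e^{R\alpha}w;k)$.

We have $|s_i-\tilde s_i|\le\theta\epsilon+\epsilon\le2\epsilon$. So for $i\le N$ the sums $x_i,a_i$ differ from $\tilde x_i,\tilde a_i$ by at most $2N\epsilon$, and all four are bounded by $2N$. In particular $\|k\|_\infty\le2N\epsilon$. By \eqref{eq:scales}, $N\le\eta^{-1/3}$, so $2N\epsilon\le4\eta^{20-1/3}\le1$ for $r$ large. Each coordinate in \eqref{eq:coords} is a combination, with coefficients of total size at most $1$, of sums of $N$ products of a factor $b_i$ with at most three path sums. Such a product is bounded by $(2N)^3$, and changing its factors one at a time shows that rounding changes it by at most $\epsilon(2N)^3+3(2N)^2\cdot2N\epsilon=32N^3\epsilon$. Hence $\|\tilde v\|_\infty\le8N^4$ and $\|v-\tilde v\|_\infty\le32N^4\epsilon$. The entries of $M(k)-I$ are polynomials in $k$ that vanish at $0$, so they are bounded by $C\|k\|_\infty$ when $\|k\|_\infty\le1$. Therefore $\|w\|_\infty\le CN^5\epsilon$.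 Finally, the entries of $e^{R\alpha}$ are among $0,1,R,R^2/2,R^3/6$ and $|R|=\eta^{-2}\ge1$, so
\[
\|e^{R\alpha}w\|_\infty\le CN^5\epsilon\,\eta^{-6}\le C\eta^{20-6-5/3}\le C\eta^{12}\le1\qquad(r\text{ large}).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group of Section~\ref{sec:group} has step $4$ and dimension $8$. The measure $\mu$ of Section~\ref{sec:measure} is finitely supported, has drift $X$ and hence $d=20$, and $\mu_{ab}$ is non-lattice by Lemma~\ref{lem:nonlattice}. Let $K_0=K_2K_1$. It is compact, does not depend on $r$, and has positive volume because it contains $K_2$. Let $g_r=\exp(-\eta_r^{-2}A)$ and $S_r=\{q_\tau:\tau\in\mathcal T\}$. By Lemmas~\ref{lem:conj} and~\ref{lem:compare}, for $r$ large we have $g_ry_Ng_r^{-1}\in K_2K_1q_\tau\subset K_0S_r$ on $\Omega$, so $\mu_N(g_r^{-1}K_0S_rg_r)\ge\frac12$. By Lemma~\ref{lem:count}, $|S_r|\le CN^{\frac{19}2+\frac{18}r}$, so that $|S_r|N^{-d/2}\le CN^{-\frac12+\frac{18}r}\to0$. By Proposition~\ref{prop:ac}, $\nu$ is absolutely continuous. Proposition~\ref{prop:cells} gives $f\in C_c(\mathfrak g)$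 and, for all large $r$, elements $g=g_r$ and $h=g^{-1}q^{-1}$ with $q\in S_r$ such that
\[
\mu_N(\delta_g*f*\delta_h)-\nu_N(\delta_g*f*\delta_h)\ge\frac1{4|S_r|}\ge cN^{-\frac{19}2-\frac{18}r},\qquad c=\frac1{4C}.\qedhere
\]
\end{proof}

\begin{remark}
The theorem is consistent with the non-centered uniform local limit theorem. The $A$-coordinate is the same in group and exponential coordinates, it is additive under the group law, and it vanishes on $X_\mu=X$; so it is $O(N^{1/2+\varepsilon_0})$ on $\mathcal E_{N,\varepsilon_0}$. The $A$-coordinate of $g$ is $R$, with $|R|=\eta_r^{-2}\ge N^6$, and by Lemma~\ref{lem:conj} that of $h=g^{-1}q^{-1}$ is $-R+O(\sqrt N)$. For small $\varepsilon_0$ and large $r$, neither $g$ nor $h$ lies in $\mathcal E_{N,\varepsilon_0}$.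
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB}
Timoth\'ee B\'enard and Emmanuel Breuillard,
\emph{Local limit theorems for random walks on nilpotent Lie groups},
arXiv:2304.14551 (2023).

\end{thebibliography}
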